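\title{Determinants of random unitary pencils:\\ an exact formula and the large-dimension limit}

\begin{abstract}
Let $U_1,\dots,U_g$ be independent Haar-distributed $d\times d$ unitary matrices, and for a $g$-tuple $\mathcal X$ of square matrices let $L_{\mathcal X}=I\otimes I+\sum_jX_j\otimes U_j$. We prove a conjecture stated by Jury and Roman: if $\mathcal X$ and $\mathcal Y$ have outer spectral radius less than one, then the mean of $\det L_{\mathcal X}\,\overline{\det L_{\mathcal Y}}$ tends to $\det(I-\sum_jX_j\otimes\overline{Y_j})^{-1}$ as $d\to\infty$. The error is $O(1/d)$. The proof rewrites the mean exactly as an integral over $g$-tuples of matrices of the size of the coefficients, in which $d$ appears only as an exponent, and then passes to a Gaussian limit. We also widen the range of validity, prove a converse, and show that the range and the rate are sharp.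
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $U$ be a $d\times d$ unitary matrix chosen according to the Haar probability measure $dU$ on $U(d)$. The coefficient of $x^n$ in $\det(I+xU)$ is $\operatorname{tr}\Lambda^n(U)$, the character of $U(d)$ on the $n$th exterior power of $\mathbb C^d$. These $d+1$ representations are irreducible and pairwise inequivalent, so their characters are orthonormal, and
\begin{equation}\label{eq:geom}
\int_{U(d)}\det(I+xU)\,\overline{\det(I+yU)}\,dU=\sum_{n=0}^d(x\overline y)^n .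
\end{equation}
As $d\to\infty$ this tends to $(1-x\overline y)^{-1}$ if $|xy|<1$, and to $+\infty$ if $x\overline y\ge1$. This paper treats the same question for several independent unitary matrices with matrix coefficients.

\subsection{The problem and the results}

Let $d\mathcal U$ be the product of the Haar probability measures on $U(d)^g$. For a $g$-tuple $\mathcal X=(X_1,\dots,X_g)$ of complex $k\times k$ matrices and $\mathcal U=(U_1,\dots,U_g)\in U(d)^g$, the \emph{unitary pencil} with coefficients $\mathcal X$ is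
\[
L_{\mathcal X}(\mathcal U)=I_k\otimes I_d+\sum_{j=1}^gX_j\otimes U_j ,
\]
where $\otimes$ is the Kronecker product. The \emph{outer spectral radius} of $\mathcal X$ is
\[
\operatorname{rad}(\mathcal X)=\rho\Big(\sum_{j=1}^gX_j\otimes\overline{X_j}\Big)^{1/2},
\]
where $\rho$ is the spectral radius and the bar is entrywise complex conjugation. For a $g$-tuple $\mathcal X$ of $k\times k$ matrices and a $g$-tuple $\mathcal Y$ of $k'\times k'$ matrices put
\[
F_d(\mathcal X,\mathcal Y)=\int_{U(d)^g}\det L_{\mathcal X}(\mathcal U)\,\overline{\det L_{\mathcal Y}(\mathcal U)}\,d\mathcal U,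
\]
\[
F_\infty(\mathcal X,\mathcal Y)=\det\Big(I_k\otimes I_{k'}-\sum_{j=1}^gX_j\otimes\overline{Y_j}\Big)^{-1}.
\]
It is conjectured in \cite{JR} that $F_d(\mathcal X,\mathcal Y)\to F_\infty(\mathcal X,\mathcal Y)$ as $d\to\infty$ whenever $\operatorname{rad}(\mathcal X)<1$ and $\operatorname{rad}(\mathcal Y)<1$. We prove this, with a rate.

\begin{theorem}\label{thm:main}
If $\operatorname{rad}(\mathcal X)<1$ and $\operatorname{rad}(\mathcal Y)<1$, then
\[
F_d(\mathcal X,\mathcal Y)=F_\infty(\mathcal X,\mathcal Y)+O(1/d)\qquad(d\to\infty).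
\]
In particular, the conjecture holds.
\end{theorem}

The implied constant may depend on $\mathcal X$ and $\mathcal Y$. That the matrix in the definition of $F_\infty$ is invertible comes out of the proof.

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(1)] The conclusion of Theorem~\ref{thm:main} holds if only $\operatorname{rad}(\mathcal X)\operatorname{rad}(\mathcal Y)<1$. More generally, it holds if
\[
\operatorname{rad}(t_1X_1,\dots,t_gX_g)\cdot\operatorname{rad}(t_1^{-1}Y_1,\dots,t_g^{-1}Y_g)<1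
\]
for some $t_1,\dots,t_g>0$.
\item[(2)] If $\operatorname{rad}(\mathcal X)\ge1$, then $\int|\det L_{\mathcal X}(\mathcal U)|^2\,d\mathcal U\to+\infty$. Hence $\sup_d\int|\det L_{\mathcal X}(\mathcal U)|^2\,d\mathcal U<\infty$ if and only if $\operatorname{rad}(\mathcal X)<1$.
\item[(3)] The condition $\operatorname{rad}(\mathcal X)\operatorname{rad}(\mathcal Y)<1$ cannot be weakened to any condition on the two radii alone that admits a pair of values $a,b$ with $ab\ge1$: for every such pair there are $\mathcal X,\mathcal Y$ with radii $a,b$ and $F_d(\mathcal X,\mathcal Y)\to+\infty$. For $g\ge2$ the rate $1/d$ is optimal in general: there are $\mathcal X,\mathcal Y$ with radii less than $1$ and $c>0$ such that $|F_d(\mathcal X,\mathcal Y)-F_\infty(\mathcal X,\mathcal Y)|\ge c/d$ for all $d\ge2$.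
\end{enumerate}
\end{theorem}

\subsection{The hypothesis and the expected limit}

List the entries of a matrix $W$ row by row. Since $(XWY^*)_{ab}=\sum_{c,e}X_{ac}\overline{Y_{be}}\,W_{ce}$,
\begin{equation}\label{eq:vec}
\text{the map }\ W\mapsto\sum_jX_jWY_j^*\ \text{ has matrix }\ \sum_jX_j\otimes\overline{Y_j}.
\end{equation}
So $\operatorname{rad}(\mathcal X)^2$ is the spectral radius of the map $P\mapsto\sum_jX_jPX_j^*$, which preserves positive semidefinite matrices. For $g=1$ the eigenvalues of $X\otimes\overline X$ are the products $x_i\overline{x_j}$ of eigenvalues of $X$, and $\operatorname{rad}(X)=\rho(X)$. For $k=1$ the radius is the Euclidean norm $(\sum_j|x_j|^2)^{1/2}$. In general, $\operatorname{rad}(\mathcal X)<1$ holds exactly when some simultaneous similarity makes $I-\sum_jX_jX_j^*$ positive definite (Lemma~\ref{lem:normal} and Remark~\ref{rem:converse}).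

For $g=1$ the limit can be computed with Schur polynomials, which are recalled in Section~\ref{sec:background}. Let $x_i$, $y_j$, $u_a$ be the eigenvalues of $X$, $Y$, $U$. The eigenvalues of $X\otimes U$ are the $x_iu_a$, so by the dual Cauchy identity \eqref{eq:dualcauchy}
\[
\det L_X(U)=\prod_{i,a}(1+x_iu_a)=\sum_{\lambda_1\le d}s_\lambda(x)\,s_{\lambda'}(u).
\]
The $s_{\lambda'}(u)$ are distinct irreducible characters of $U(d)$, hence orthonormal, and
\[
F_d(X,Y)=\sum_{\lambda_1\le d}s_\lambda(x)\overline{s_\lambda(y)}\ \longrightarrow\ \prod_{i,j}(1-x_i\overline{y_j})^{-1}=\det(I-X\otimes\overline Y)^{-1}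
\]
if all $|x_iy_j|<1$, by the Cauchy identity $\sum_\lambda s_\lambda(x)s_\lambda(z)=\prod_{i,j}(1-x_iz_j)^{-1}$. For two scalar coefficients, Section~\ref{sec:scalar} gives the limit $(1-x_1\overline{y_1}-x_2\overline{y_2})^{-1}$. The expression $F_\infty$ contains both answers and, like $F_d$, is unchanged by independent similarities of $\mathcal X$ and of $\mathcal Y$. This makes it the natural guess.

For $g\ge2$ the argument above breaks down, because $\det L_{\mathcal X}$ does not factor over eigenvalues. Nor can one expand $\log\det L_{\mathcal X}$ on the whole group, because the hypothesis allows $L_{\mathcal X}$ to be singular. Take $k=1$ and $x_1=x_2=3/5$, so that $\operatorname{rad}(\mathcal X)^2=18/25$. If $U_1$ has an eigenvalue $\zeta$ with $\operatorname{Re}\zeta=-5/6$ and $U_2=U_1^*$, then $L_{\mathcal X}$ has the eigenvalue $1+\frac65\operatorname{Re}\zeta=0$.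

\subsection{The method}

We trade the integral over $U(d)^g$, whose dimension grows with $d$, for an integral over $g$-tuples of $k\times k$ matrices, in which $d$ is only an exponent (a ``color--flavor'' identity). Section~\ref{sec:scalar} shows this by hand for two scalar coefficients, and Section~\ref{sec:exact} proves it in general, for all coefficients and all $d$. Section~\ref{sec:bounds} turns the hypothesis on the radii into a bound on the new integrand. Section~\ref{sec:limit} compares the integral with a Gaussian one and proves Theorem~\ref{thm:main}. Section~\ref{sec:range} proves Theorem~\ref{thm:range}.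

Throughout, $M_k$ is the space of complex $k\times k$ matrices, $dZ$ is Lebesgue measure on $M_k\cong\mathbb R^{2k^2}$, $\|\cdot\|$ on a single matrix is the operator norm, and $\|Z\|_2=(\operatorname{tr}ZZ^*)^{1/2}$. For Hermitian matrices, $P\le Q$ means that $Q-P$ is positive semidefinite. We use two facts freely: $\det(I+ST)=\det(I+TS)$ for rectangular $S,T$ of compatible sizes, and $\det(I+P)\le\det(I+Q)$ if $0\le P\le Q$.

\section{Two scalar coefficients}\label{sec:scalar}

Let $g=2$ and $k=k'=1$, and put $u=x_1\overline{y_1}$, $v=x_2\overline{y_2}$, so that $F_\infty=(1-u-v)^{-1}$.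

\begin{proposition}\label{prop:scalar}
For all $x_1,x_2,y_1,y_2\in\mathbb C$,
\begin{equation}\label{eq:q}
F_d=\sum_{a+b\le d}q^{(d)}_{a,b}\,u^av^b,\qquad
q^{(d)}_{a,b}=\frac{\binom d{a+b}\binom{a+b}a^2}{\binom da\binom db}=\binom{a+b}a\frac{\binom{d-a}b}{\binom db}.
\end{equation}
If $u,v>0$ and $u+v<1$, then $F_\infty-F_d\ge2uv/d$ for $d\ge2$.
\end{proposition}

\begin{proof}
Write $T[\alpha,\beta]$ for the submatrix of $T$ with rows in $\alpha$ and columns in $\beta$. Expand $\det(I+T)=\sum_S\det T[S,S]$ over subsets $S$ of $\{1,\dots,d\}$, with $T=x_1U_1+x_2U_2$. In each minor use multilinearity in the rows, taking the rows in $\alpha\subseteq S$ from $U_1$ and the others from $U_2$, and then the Laplace expansion along the rows in $\alpha$: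
\[
\det L_{\mathcal X}=\sum_{S,\alpha,\beta}\pm\,x_1^{a}x_2^{b}\,\det U_1[\alpha,\beta]\,\det U_2[S\setminus\alpha,S\setminus\beta].
\]
Here $\alpha,\beta\subseteq S$, $|\alpha|=|\beta|=a$, $b=|S|-a$, and the sign depends only on $(S,\alpha,\beta)$. The $a\times a$ minors of $U$ are the matrix entries of the irreducible unitary representation $\Lambda^a$, of dimension $\binom da$. By Schur orthogonality, the minors of all sizes are orthogonal in $L^2(U(d))$, and those of size $a$ have squared norm $\binom da^{-1}$. Different triples give different pairs of minors, so the products above are orthogonal in $L^2(U(d)^2)$, with squared norm $\binom da^{-1}\binom db^{-1}$. There are $\binom d{a+b}\binom{a+b}a^2$ triples with given $a,b$. This gives the first form of $q^{(d)}_{a,b}$, and $\binom d{a+b}\binom{a+b}a=\binom da\binom{d-a}b$ gives the second.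

By the second form, $q^{(d)}_{a,b}\le\binom{a+b}a$ and $q^{(d)}_{1,1}=2-2/d$. If $u,v>0$ and $u+v<1$, then $F_\infty=\sum_{a,b}\binom{a+b}au^av^b$, so $F_\infty-F_d$ is a sum of nonnegative terms, of which the term $a=b=1$ is $2uv/d$.
\end{proof}

Since $q^{(d)}_{a,b}\to\binom{a+b}a$ with $q^{(d)}_{a,b}\le\binom{a+b}a$, we get $F_d\to F_\infty$ whenever $|u|+|v|<1$, and $|u|+|v|\le\operatorname{rad}(\mathcal X)\operatorname{rad}(\mathcal Y)$ by the Cauchy--Schwarz inequality. This termwise argument depends on knowing every coefficient. What generalizes to matrix coefficients is a second reading of \eqref{eq:q}: the reciprocal dimensions $\binom da^{-1}$ are the moments of a measure. For integers $0\le a\le N-2$ the beta integral is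
\begin{equation}\label{eq:beta}
\int_0^\infty\frac{t^a}{(1+t)^N}\,dt=\frac{a!\,(N-a-2)!}{(N-1)!}.
\end{equation}
Let $d\mu_d(z)=\frac{d+1}\pi(1+|z|^2)^{-(d+2)}dz$ on $\mathbb C$. In polar coordinates, with $t=|z|^2$, formula \eqref{eq:beta} for $N=d+2$ gives
\begin{equation}\label{eq:moment1}
\int_{\mathbb C}|z|^{2a}\,d\mu_d(z)=(d+1)\frac{a!\,(d-a)!}{(d+1)!}=\binom da^{-1}\qquad(0\le a\le d),
\end{equation}
while $\int z^a\overline z^{\,a'}d\mu_d=0$ for $a\ne a'$ in this range, by rotation invariance. Put $A(z)=x_1z_1+x_2z_2$ and $B(z)=\overline{y_1}\,\overline{z_1}+\overline{y_2}\,\overline{z_2}$. In $(1+AB)^d=\sum_n\binom dnA^nB^n$ the terms that survive integration are $\binom d{a+b}\binom{a+b}a^2u^av^b|z_1|^{2a}|z_2|^{2b}$. Comparing with \eqref{eq:q},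
\[
F_d=\int_{\mathbb C^2}\big(1+A(z)B(z)\big)^d\,d\mu_d(z_1)\,d\mu_d(z_2).
\]
The domain no longer depends on $d$. The substitution $z_j=w_j/\sqrt d$ gives
\[
F_d=\Big(\frac{d+1}{\pi d}\Big)^2\int_{\mathbb C^2}\Big(1+\frac{A(w)B(w)}d\Big)^d\prod_{j=1}^2\Big(1+\frac{|w_j|^2}d\Big)^{-(d+2)}dw,
\]
and the integrand tends pointwise to $\exp(AB-|w_1|^2-|w_2|^2)$. When $\operatorname{rad}(\mathcal X)\operatorname{rad}(\mathcal Y)<1$ we may expand $e^{AB}$ and integrate term by term. Since $\int|w|^{2a}e^{-|w|^2}dw=\pi\,a!$, the integral of the limit, divided by $\pi^2$, is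
\[
\sum_{a,b}\frac{\binom{a+b}a^2a!\,b!}{(a+b)!}\,u^av^b=\sum_{a,b}\binom{a+b}au^av^b=F_\infty .
\]
The general proof has the same three steps: Schur orthogonality replaces the unitaries by reciprocal dimensions; these are moments of a measure on the space of coefficients; and the resulting integral has a Gaussian limit.

\section{The exact formula}\label{sec:exact}

In this section $k=k'$; Lemma~\ref{lem:inv} shows that this loses nothing.

\subsection{Background}\label{sec:background}

\paragraph{Exterior algebras.} Let $V$ be a finite-dimensional inner product space and $\Lambda(V)=\bigoplus_n\Lambda^nV$, with the inner product for which the wedge products of an orthonormal basis of $V$ are orthonormal. An operator $T$ on $V$ induces $\Lambda(T)=\bigoplus_n\Lambda^n(T)$, whose matrix entries in degree $n$ are the $n\times n$ minors of $T$, and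
\begin{equation}\label{eq:Lambda}
\Lambda(TT')=\Lambda(T)\Lambda(T'),\qquad\Lambda(T^*)=\Lambda(T)^*,\qquad\operatorname{tr}\Lambda(T)=\det(I+T).
\end{equation}
The map $\omega_1\otimes\dots\otimes\omega_g\mapsto\omega_1\wedge\dots\wedge\omega_g$ is an isomorphism $\bigotimes_j\Lambda(V_j)\to\Lambda(\bigoplus_jV_j)$ that carries $\bigotimes_j\Lambda(T_j)$ to $\Lambda(\bigoplus_jT_j)$.

\paragraph{Schur functors.} Let $\Delta(t)=\prod_{i<j}(t_i-t_j)=\det[t_i^{n-j}]$ for $t\in\mathbb C^n$. To each partition $\lambda$ with at most $n$ parts belongs an irreducible representation $S_\lambda$ of $GL_n(\mathbb C)$ on a space $S_\lambda(\mathbb C^n)$, whose matrix entries are polynomials in the entries of $Z$; so $S_\lambda(Z)$ is defined and multiplicative for all $Z\in M_n$. The restrictions to $U(n)$ are irreducible and pairwise inequivalent. If $Z$ has eigenvalues $t_1,\dots,t_n$, then $\operatorname{tr}S_\lambda(Z)$ is the Schur polynomial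
\[
s_\lambda(t)=\frac{\det[t_i^{\lambda_j+n-j}]}{\Delta(t)}=\sum_{\mathsf T}t^{\mathsf T},
\]
where $\mathsf T$ runs over the semistandard tableaux of shape $\lambda$ with entries in $\{1,\dots,n\}$ and the exponent of $t_i$ in $t^{\mathsf T}$ is the number of entries equal to $i$. We also write $s_\lambda(Z)$, and we set $s_\lambda(t)=0$ if $\lambda$ has more than $n$ parts. The transposed partition is $\lambda'$.

\paragraph{Skew duality.} Let $\mathcal P$ be the set of partitions with at most $k$ parts and $\lambda_1\le d$. Under the action $(Z,U)\mapsto\Lambda(Z\otimes U)$ of $GL_k\times GL_d$,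
\begin{equation}\label{eq:skew}
\Lambda(\mathbb C^k\otimes\mathbb C^d)\cong\bigoplus_{\lambda\in\mathcal P}V_\lambda,\qquad V_\lambda=S_\lambda(\mathbb C^k)\otimes S_{\lambda'}(\mathbb C^d).
\end{equation}
On characters this is the dual Cauchy identity
\begin{equation}\label{eq:dualcauchy}
\prod_{i=1}^k\prod_{a=1}^d(1+x_iu_a)=\sum_{\lambda\in\mathcal P}s_\lambda(x)\,s_{\lambda'}(u).
\end{equation}
The group $U(k)\times U(d)$ acts unitarily, and the $V_\lambda$ are pairwise inequivalent irreducible representations of it. Hence they are mutually orthogonal, and since an irreducible representation has a unique invariant inner product up to scale, the inner product on $V_\lambda$ is a tensor product of invariant inner products on the two factors. Write $\pi_\lambda=S_{\lambda'}|_{U(d)}$. Then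
\begin{equation}\label{eq:blocks}
\Lambda(I\otimes U)=\bigoplus_\lambda I\otimes\pi_\lambda(U),\qquad\Lambda(Z\otimes I)=\bigoplus_\lambda S_\lambda(Z)\otimes I,
\end{equation}
the second for $Z\in GL_k$ and by continuity for all $Z\in M_k$. Taking adjoints and using \eqref{eq:Lambda} gives $S_\lambda(Z)^*=S_\lambda(Z^*)$.

\paragraph{Dimensions.} For $\lambda\in\mathcal P$ let $m_\lambda=\dim S_\lambda(\mathbb C^k)$, $D_\lambda=\dim S_{\lambda'}(\mathbb C^d)$ and $l_i=\lambda_i+k-i$, so that $d+k-1\ge l_1>\dots>l_k\ge0$. Weyl's dimension formula is $m_\lambda=\Delta(l)/\Delta(k-1,\dots,1,0)$. The hook-content formula is $\dim S_\nu(\mathbb C^d)=\prod_{(i,j)\in\nu}(d+j-i)/\operatorname{hook}_\nu(i,j)$, and the product of the hook lengths of $\lambda$ is $\prod_il_i!/\Delta(l)$. Transposition preserves the hook lengths and exchanges $i$ and $j$. Row $i$ of $\lambda$ contributes $\prod_{j=1}^{\lambda_i}(d+i-j)=(d+i-1)!/(d+i-1-\lambda_i)!$, and $d+i-1-\lambda_i=d+k-1-l_i$. Therefore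
\begin{equation}\label{eq:D}
D_\lambda=\prod_{i=1}^k\frac{(d+i-1)!}{(d+k-1-l_i)!}\cdot\frac{\Delta(l)}{\prod_il_i!}.
\end{equation}

\paragraph{Schur orthogonality.} For irreducible unitary representations $\pi,\pi'$ of a compact group and operators $\gamma,\gamma'$ on their spaces, $\int\operatorname{tr}(\gamma\,\pi(U))\operatorname{tr}(\gamma'\pi'(U)^*)\,dU$ equals $\operatorname{tr}(\gamma\gamma')/\dim\pi$ if $\pi=\pi'$, and $0$ if $\pi,\pi'$ are inequivalent. Also $\int\pi(U)\gamma\,\pi(U)^*dU=(\operatorname{tr}\gamma/\dim\pi)I$.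

\paragraph{Two integration formulas.} There is a constant $\sigma_k\in(0,\infty)$ such that, for every symmetric measurable $\phi\ge0$ on $(0,\infty)^k$,
\begin{equation}\label{eq:svd}
\int_{M_k}\phi(\text{eigenvalues of }ZZ^*)\,dZ=\sigma_k\int_{(0,\infty)^k}\phi(t)\,\Delta(t)^2\,dt;
\end{equation}
this is the Jacobian of the singular value decomposition. Andr\'eief's identity states that, if all $f_ig_j$ are $\nu$-integrable,
\[
\int\det[f_j(t_i)]\det[g_j(t_i)]\prod_{i=1}^kd\nu(t_i)=k!\,\det\Big[\int f_ig_j\,d\nu\Big].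
\]

\subsection{A measure whose moments are reciprocal dimensions}

For $k=1$ the decomposition \eqref{eq:skew} is $\bigoplus_a\Lambda^a\mathbb C^d$, with $\lambda=(a)$, $m_\lambda=1$, $D_\lambda=\binom da$. We need the analogue of \eqref{eq:moment1} on $M_k$, with $s_\lambda(ZZ^*)$ in place of $|z|^{2a}$. Since $|t_i-t_j|\le(1+t_i)(1+t_j)$, we have $\Delta(t)^2\le\prod_i(1+t_i)^{2k-2}$, and \eqref{eq:svd} gives
\begin{equation}\label{eq:finite}
\int_{M_k}\det(I+ZZ^*)^{-2k}\,dZ\le\sigma_k\Big(\int_0^\infty(1+t)^{-2}dt\Big)^k<\infty .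
\end{equation}
So there is a constant $c_d$ that makes
\[
d\mu_d(Z)=c_d\det(I+ZZ^*)^{-(d+2k)}\,dZ
\]
a probability measure on $M_k$. It is invariant under $Z\mapsto uZv$ for $u,v\in U(k)$, and for $k=1$ it is the measure of Section~\ref{sec:scalar}.

\begin{lemma}\label{lem:moment}
For $\lambda\in\mathcal P$ we have $\|S_\lambda(Z)\|^2\le s_\lambda(ZZ^*)\le m_\lambda\det(I+ZZ^*)^d$, the right side is $\mu_d$-integrable, and
\[
\int_{M_k}s_\lambda(ZZ^*)\,d\mu_d(Z)=\frac{m_\lambda^2}{D_\lambda}.
\]
\end{lemma}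

\begin{proof}
First, $\|S_\lambda(Z)\|^2\le\operatorname{tr}S_\lambda(Z)S_\lambda(Z)^*=\operatorname{tr}S_\lambda(ZZ^*)=s_\lambda(t)$, where $t_i\ge0$ are the eigenvalues of $ZZ^*$. The polynomial $s_\lambda$ is a sum of $m_\lambda$ monomials $t^{\mathsf T}$. An entry occurs at most once in each of the $\lambda_1\le d$ columns of $\mathsf T$, so $t^{\mathsf T}\le\prod_i(1+t_i)^d$. Integrability follows from \eqref{eq:finite}.

Let ``const'' denote a quantity independent of $\lambda$. We have $s_\lambda(t)\Delta(t)^2=\det[t_i^{l_j}]\det[t_i^{k-j}]$. By \eqref{eq:svd}, Andr\'eief's identity, and \eqref{eq:beta} with $N=d+2k$ and $a=l_i+k-j\le d+2k-2$,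
\begin{align*}
\int s_\lambda\,d\mu_d&=\mathrm{const}\cdot\det\Big[\int_0^\infty\frac{t^{l_i+k-j}}{(1+t)^{d+2k}}\,dt\Big]_{i,j}\\
&=\mathrm{const}\cdot\det\big[(l_i+k-j)!\,(d+k+j-2-l_i)!\big]_{i,j}.
\end{align*}
Take the factor $l_i!\,(d+k-1-l_i)!$ out of row $i$. The remaining entry is $p_j(l_i)$, where
\[
p_j(l)=\prod_{s=1}^{k-j}(l+s)\cdot\prod_{s=1}^{j-1}(d+k-1+s-l)
\]
is a polynomial of degree $(k-j)+(j-1)=k-1$ that does not depend on $\lambda$. The matrix $[p_j(l_i)]$ is the product of $[l_i^{k-s}]_{i,s}$ and the matrix of coefficients of the $p_j$, so $\det[p_j(l_i)]=\mathrm{const}\cdot\Delta(l)$, and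
\[
\int s_\lambda\,d\mu_d=\mathrm{const}\cdot\Delta(l)\prod_il_i!\,(d+k-1-l_i)!.
\]
Multiplying by \eqref{eq:D} cancels all factorials that involve $l$, so $D_\lambda\int s_\lambda\,d\mu_d=\mathrm{const}\cdot\Delta(l)^2=\mathrm{const}\cdot m_\lambda^2$. For $\lambda=\emptyset$ we have $s_\lambda=m_\lambda=D_\lambda=1$, so the last constant is $1$.
\end{proof}

The proof shows where the exponent $d+2k$ comes from. With an exponent $N$, the common factor in row $i$ would be $l_i!\,(N-k-1-l_i)!$, and this matches the denominator of \eqref{eq:D} when $N=d+2k$.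

\subsection{From $U(d)$ to $M_k$}

We want an identity that replaces a product of two determinants, one containing the $U_j$ and one the $U_j^*$, by one determinant containing the $Z_j$. Proving it for one unitary and applying it $g$ times does not work: once $U_1$ is integrated out, the two determinants have merged into one that contains both $U_2$ and $U_2^*$. The remedy is to write determinants as traces on the exterior algebra and to prove the identity for arbitrary operators there. That statement is bilinear, so it passes to tensor products.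

\begin{lemma}\label{lem:bilinear}
For all operators $G,H$ on $\Lambda(\mathbb C^k\otimes\mathbb C^d)$,
\begin{multline*}
\int_{U(d)}\operatorname{tr}\big(G\,\Lambda(I\otimes U)\big)\operatorname{tr}\big(H\,\Lambda(I\otimes U^*)\big)\,dU\\
=\int_{M_k}\operatorname{tr}\big(G\,\Lambda(Z\otimes I)\,H\,\Lambda(Z^*\otimes I)\big)\,d\mu_d(Z),
\end{multline*}
and the right side converges absolutely.
\end{lemma}

\begin{proof}
Let $G_{\mu\lambda},H_{\mu\lambda}\colon V_\lambda\to V_\mu$ be the blocks of $G,H$ in \eqref{eq:skew}. Let $\widehat G_\lambda,\widehat H_\lambda$ be the partial traces of $G_{\lambda\lambda},H_{\lambda\lambda}$ over $S_\lambda(\mathbb C^k)$, that is, their images under the linear map $b\otimes b'\mapsto(\operatorname{tr}b)\,b'$. Then $\operatorname{tr}(G_{\lambda\lambda}(I\otimes\gamma))=\operatorname{tr}(\widehat G_\lambda\gamma)$ for every $\gamma$, and the same holds for $H$.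

By \eqref{eq:blocks} and Schur orthogonality, the left side is
\[
\sum_{\lambda,\mu}\int\operatorname{tr}\big(\widehat G_\lambda\pi_\lambda(U)\big)\operatorname{tr}\big(\widehat H_\mu\pi_\mu(U)^*\big)\,dU=\sum_\lambda\frac{\operatorname{tr}(\widehat G_\lambda\widehat H_\lambda)}{D_\lambda}.
\]
By \eqref{eq:blocks}, the integrand on the right is
\[
\sum_{\lambda,\mu}\operatorname{tr}\big(G_{\mu\lambda}\,(S_\lambda(Z)\otimes I)\,H_{\lambda\mu}\,(S_\mu(Z)^*\otimes I)\big),
\]
and it is integrable because $\|S_\lambda(Z)\|\,\|S_\mu(Z)\|\le(m_\lambda m_\mu)^{1/2}\det(I+ZZ^*)^d$ by Lemma~\ref{lem:moment}. For $b\colon S_\mu(\mathbb C^k)\to S_\lambda(\mathbb C^k)$ put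
\[
\mathcal E(b)=\int S_\lambda(Z)\,b\,S_\mu(Z)^*\,d\mu_d(Z).
\]
Invariance of $\mu_d$ under $Z\mapsto uZ$ gives $S_\lambda(u)\mathcal E(b)S_\mu(u)^*=\mathcal E(b)$ for $u\in U(k)$. By Schur's lemma, $\mathcal E(b)=0$ if $\lambda\ne\mu$, and $\mathcal E(b)$ is a scalar multiple of $I$ if $\lambda=\mu$. Let $\lambda=\mu$. Invariance under $Z\mapsto Zv$ gives $\mathcal E(b)=\mathcal E(S_\lambda(v)bS_\lambda(v)^*)$, and averaging over $v\in U(k)$ gives $\mathcal E(b)=(\operatorname{tr}b/m_\lambda)\,\mathcal E(I)$. The scalar operator $\mathcal E(I)$ has trace $\int s_\lambda(ZZ^*)\,d\mu_d=m_\lambda^2/D_\lambda$ by Lemma~\ref{lem:moment}, so $\mathcal E(I)=(m_\lambda/D_\lambda)I$ and $\mathcal E(b)=(\operatorname{tr}b/D_\lambda)I$.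

Write $H_{\lambda\mu}$ as a sum of terms $b\otimes b'$. Integration turns each into $\mathcal E(b)\otimes b'$. So the terms with $\lambda\ne\mu$ vanish, $H_{\lambda\lambda}$ becomes $D_\lambda^{-1}I\otimes\widehat H_\lambda$, and the right side equals $\sum_\lambda D_\lambda^{-1}\operatorname{tr}(G_{\lambda\lambda}(I\otimes\widehat H_\lambda))=\sum_\lambda\operatorname{tr}(\widehat G_\lambda\widehat H_\lambda)/D_\lambda$.
\end{proof}

\begin{proposition}\label{prop:cf}
Let $M,N\in M_{gkd}$, $\mathbf U=\bigoplus_{j=1}^g(I_k\otimes U_j)$ and $\mathbf Z=\bigoplus_{j=1}^g(Z_j\otimes I_d)$. Then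
\[
\int_{U(d)^g}\det(I+M\mathbf U)\det(I+N\mathbf U^*)\,d\mathcal U=\int_{M_k^g}\det(I+M\mathbf ZN\mathbf Z^*)\prod_jd\mu_d(Z_j),
\]
and the right side converges absolutely.
\end{proposition}

\begin{proof}
Identify $\Lambda((\mathbb C^k\otimes\mathbb C^d)^{\oplus g})$ with $\Lambda(\mathbb C^k\otimes\mathbb C^d)^{\otimes g}$, so that $\Lambda(\mathbf U)=\bigotimes_j\Lambda(I\otimes U_j)$ and $\Lambda(\mathbf Z)=\bigotimes_j\Lambda(Z_j\otimes I)$, and the same for the adjoints. We claim that for all operators $G,H$ on this space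
\[
\int\operatorname{tr}(G\Lambda(\mathbf U))\operatorname{tr}(H\Lambda(\mathbf U^*))\,d\mathcal U=\int\operatorname{tr}\big(G\Lambda(\mathbf Z)H\Lambda(\mathbf Z^*)\big)\prod_jd\mu_d(Z_j),
\]
with absolute convergence. If $G=\bigotimes_jG_j$ and $H=\bigotimes_jH_j$, both integrands are products over $j$, and the claim is the product of $g$ instances of Lemma~\ref{lem:bilinear}. Such tensor products span all operators and both sides are bilinear in $(G,H)$, so the claim holds. Take $G=\Lambda(M)$, $H=\Lambda(N)$ and apply \eqref{eq:Lambda}.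
\end{proof}

For $Z=(Z_1,\dots,Z_g)\in M_k^g$ define the $k\times k$ matrices
\[
A(Z)=\sum_jX_jZ_j,\qquad B(Z)=\sum_jY_j^*Z_j^* .
\]

\begin{proposition}\label{prop:exact}
For all $\mathcal X,\mathcal Y\in M_k^g$ and all $d\ge1$,
\[
F_d(\mathcal X,\mathcal Y)=\int_{M_k^g}\det\big(I_k+A(Z)B(Z)\big)^d\prod_jd\mu_d(Z_j).
\]
\end{proposition}

\begin{proof}
Let $E$ be the $gk\times k$ column of $g$ copies of $I_k$, and let
\begin{equation}\label{eq:rows}
R=(X_1,\dots,X_g),\qquad R'=(Y_1^*,\dots,Y_g^*)
\end{equation}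
be $k\times gk$ block rows. Take $M=ER\otimes I_d$ and $N=ER'\otimes I_d$ in Proposition~\ref{prop:cf}. Moving the factor $E\otimes I_d$ from the left end to the right end,
\begin{align*}
\det(I+M\mathbf U)&=\det\big(I+(R\otimes I)\mathbf U(E\otimes I)\big)=\det L_{\mathcal X}(\mathcal U),\\
\det(I+N\mathbf U^*)&=\det\Big(I+\sum_jY_j^*\otimes U_j^*\Big)=\det L_{\mathcal Y}(\mathcal U)^*=\overline{\det L_{\mathcal Y}(\mathcal U)}.
\end{align*}
With $D=\bigoplus_jZ_j\in M_{gk}$ we have $M\mathbf ZN\mathbf Z^*=(ERDER'D^*)\otimes I_d$, so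
\[
\det(I+M\mathbf ZN\mathbf Z^*)=\det(I_{gk}+ERDER'D^*)^d=\det\big(I_k+(RDE)(R'D^*E)\big)^d,
\]
and $RDE=A(Z)$, $R'D^*E=B(Z)$.
\end{proof}

\section{Normalization and bounds}\label{sec:bounds}

No hypothesis on the coefficients has been used so far. It enters because the integral in Proposition~\ref{prop:exact} converges only barely: for $k=g=1$ and $x\overline y\ne0$ the integrand times the density is comparable to $|z|^{-4}$ at infinity, with a constant factor $|xy|^d$. To control the tails uniformly in $d$ we need such a factor $r^{2d}$ with $r<1$. A spectral radius does not bound a norm, but $F_d$ has enough symmetry to convert one into the other.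

\begin{lemma}\label{lem:inv}
The quantities $F_d(\mathcal X,\mathcal Y)$, $F_\infty(\mathcal X,\mathcal Y)$, $\operatorname{rad}(\mathcal X)$, $\operatorname{rad}(\mathcal Y)$ are unchanged if each $X_j$ is replaced by $X_j\oplus0_m$, or by $SX_jS^{-1}$ with $S$ invertible. The same holds for the corresponding operations on $\mathcal Y$, with $\mathcal X$ fixed.
\end{lemma}

\begin{proof}
Up to a permutation of the basis, padding adds an identity block to $L_{\mathcal X}$ and a zero block to $\sum_jX_j\otimes\overline{Y_j}$ and to $\sum_jX_j\otimes\overline{X_j}$. The similarity conjugates these three matrices by $S\otimes I$, $S\otimes I$ and $S\otimes\overline S$. For $\mathcal Y$ the middle one is conjugated by $I\otimes\overline S$.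
\end{proof}

In $A(Z)$ and $B(Z)$ the coefficients stand on the left, and they are the blocks of the rows $R$ and $R'$ in \eqref{eq:rows}. We therefore want $RR^*=\sum_jX_jX_j^*$ and $R'R'^*=\sum_jY_j^*Y_j$ to be small. These are different normalizations, which is possible because the two similarities are independent.

\begin{lemma}\label{lem:normal}
If $\operatorname{rad}(\mathcal X)<1$ and $\operatorname{rad}(\mathcal Y)<1$, then after a similarity of $\mathcal X$ and a similarity of $\mathcal Y$ there is $r\in(0,1)$ with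
\begin{equation}\label{eq:contr}
\sum_jX_jX_j^*\le r^2I,\qquad\sum_jY_j^*Y_j\le r^2I .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:vec}, $\Phi(P)=\sum_jX_jPX_j^*$ has spectral radius less than $1$. So $P=\sum_{n\ge0}\Phi^n(I)$ converges, $P\ge I$ because each term is positive semidefinite, and $\Phi(P)=P-I$. For $X_j'=P^{-1/2}X_jP^{1/2}$,
\[
\sum_jX_j'X_j'^*=P^{-1/2}\Phi(P)P^{-1/2}=I-P^{-1}\le(1-\|P\|^{-1})I .
\]
The map $\Psi(Q)=\sum_jY_j^*QY_j$ is the adjoint of $V\mapsto\sum_jY_jVY_j^*$ for the inner product $\operatorname{tr}VW^*$, so its spectral radius is $\operatorname{rad}(\mathcal Y)^2<1$. With $Q=\sum_{n\ge0}\Psi^n(I)\ge I$ and $Y_j'=Q^{1/2}Y_jQ^{-1/2}$,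
\[
\sum_jY_j'^*Y_j'=Q^{-1/2}\Psi(Q)Q^{-1/2}=I-Q^{-1}\le(1-\|Q\|^{-1})I.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:converse}
Nothing is lost here. If $\Phi(I)\le r^2I$, then $0\le\Phi^n(P)\le\Phi^n(I)\le r^{2n}I$ for $0\le P\le I$. Such $P$ span $M_k$, so $\Phi^n=O(r^{2n})$ and $\operatorname{rad}(\mathcal X)\le r$.
\end{remark}

For $Z\in M_k^g$ write $|Z|^2=\sum_j\|Z_j\|_2^2$.

\begin{lemma}\label{lem:bounds}
Assume \eqref{eq:contr}, and let $A=A(Z)$, $B=B(Z)$. Then
\begin{gather}
|\det(I+AB)|\le\prod_j\det(I+r^2Z_jZ_j^*),\label{eq:detbound}\\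
|\operatorname{tr}AB|\le r^2|Z|^2,\qquad\|AB\|_2\le r^2|Z|^2.\label{eq:hsbound}
\end{gather}
\end{lemma}

\begin{proof}
We have $A=R\hat Z$ and $B=R'\tilde Z$, where $\hat Z$ is the block column of the $Z_j$ and $\tilde Z$ that of the $Z_j^*$. By \eqref{eq:contr}, $\|R\|,\|R'\|\le r$, so
\begin{equation}\label{eq:AA}
A^*A\le r^2\sum_jZ_j^*Z_j,\qquad B^*B\le r^2\sum_jZ_jZ_j^* .
\end{equation}
Taking traces gives $\|A\|_2,\|B\|_2\le r|Z|$, and both $|\operatorname{tr}AB|$ and $\|AB\|_2$ are at most $\|A\|_2\|B\|_2$. This proves \eqref{eq:hsbound}.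

Let $S=(I\ \ A)$ and $T=\binom IB$, so that $ST=I+AB$. The Cauchy--Binet formula writes $\det ST$ as a sum of products of $k\times k$ minors of $S$ and of $T$, and writes $\det SS^*$ and $\det T^*T$ as the sums of the squared moduli of these minors. By the Cauchy--Schwarz inequality,
\[
|\det(I+AB)|^2\le\det(I+AA^*)\det(I+B^*B)=\det(I+A^*A)\det(I+B^*B).
\]
For $P,Q\ge0$ we have $(I+P)^{-1}\le I$, hence
\begin{align*}
\det(I+P+Q)&=\det(I+P)\det\big(I+Q^{1/2}(I+P)^{-1}Q^{1/2}\big)\\
&\le\det(I+P)\det(I+Q).
\end{align*}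
By induction on $g$ and \eqref{eq:AA}, each of $\det(I+A^*A)$ and $\det(I+B^*B)$ is at most $\prod_j\det(I+r^2Z_jZ_j^*)$, since $Z_j^*Z_j$ and $Z_jZ_j^*$ have the same eigenvalues.
\end{proof}

The point of \eqref{eq:detbound} is that the bound is a product over $j$ and depends only on the eigenvalues of the $Z_jZ_j^*$, as does the density of $\prod_j\mu_d$. The two can then be compared one eigenvalue at a time.

\section{The Gaussian limit}\label{sec:limit}

Assume $k=k'$ and \eqref{eq:contr}. Substitute $Z_j=W_j/\sqrt d$ in Proposition~\ref{prop:exact} and in the integral that defines $c_d^{-1}$; the Jacobians cancel. With $K=A(W)B(W)$,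
\begin{equation}\label{eq:scaled}
F_d=\kappa_d^{-g}\int_{M_k^g}f_d(W)\,dW,\qquad\kappa_d=\int_{M_k}\det(I+WW^*/d)^{-(d+2k)}\,dW,
\end{equation}
\[
f_d(W)=\det(I+K/d)^d\prod_j\det(I+W_jW_j^*/d)^{-(d+2k)} .
\]
Let $f_\infty(W)=\exp(\operatorname{tr}K-|W|^2)$. The bounds on $f_d$ are Gaussian only where $|W|^2$ is at most of order $d$. Beyond that they decay polynomially, but with a prefactor that is exponentially small in $d$. We treat the two regions separately.

\begin{lemma}\label{lem:L1}
There is a constant $C$, depending only on $r,k,g$, such that $\int|f_d-f_\infty|\,dW\le C/d$ for all $d\ge1$.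
\end{lemma}

\begin{proof}
Let $C$ denote constants that depend only on $r,k,g$, and let $\delta=(1-r^2)/2>0$. By \eqref{eq:hsbound}, $|f_\infty(W)|\le e^{-2\delta|W|^2}$. Let $t_1,\dots,t_{gk}$ be the eigenvalues of all the $W_jW_j^*$, so that $\sum_it_i=|W|^2$. By \eqref{eq:detbound} with $Z=W/\sqrt d$,
\[
|f_d(W)|\le\prod_{i=1}^{gk}\eta_d(t_i),\qquad\eta_d(t)=\Big(\frac{1+r^2t/d}{1+t/d}\Big)^d\,(1+t/d)^{-2k}.
\]

\emph{Bounds on $\eta_d$.} We have $\frac{1+r^2s}{1+s}=1-\delta\frac{2s}{1+s}$, and $\frac{2s}{1+s}\ge\min(s,1)$ for $s\ge0$. Hence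
\begin{align}
\eta_d(t)&\le(1-\delta t/d)^d\le e^{-\delta t}&&(0\le t\le d),\label{eq:eta1}\\
\eta_d(t)&\le(1-\delta)^d(d/t)^{2k}\le e^{-\delta d}d^{2k}\,2^{2k}(1+t)^{-2k}&&(t\ge d),\label{eq:eta2}
\end{align}
the last step because $1+t\le2t$ for $t\ge1$. The functions $e^{-\delta t/2}(1+t)^{2k}$ and $e^{-\delta d}d^{2k+1}$ are bounded, so $\eta_d(t)\le C(1+t)^{-2k}$ for all $t\ge0$, and
\begin{equation}\label{eq:eta3}
\eta_d(t)\le\frac Cd(1+t)^{-2k}\qquad\text{if }t\ge\frac d{4gk}.
\end{equation}
Indeed, for $t\ge d$ this is \eqref{eq:eta2}, and for $d/(4gk)\le t\le d$ we have $e^{-\delta t}\le e^{-\delta d/(8gk)}e^{-\delta t/2}$ with $e^{-\delta d/(8gk)}\le C/d$.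

\emph{The region $|W|^2\le d/4$.} All $t_i\le d$, so $|f_d|\le e^{-\delta|W|^2}$ by \eqref{eq:eta1}, and the same bound holds for $|f_\infty|$. By \eqref{eq:hsbound}, $\|K\|_2\le|W|^2\le d/4$, so $\log(I+K/d)$ is given by its power series, and $f_d=e^a$, $f_\infty=e^b$ with
\[
a=d\operatorname{tr}\log(I+K/d)-(d+2k)\sum_i\log(1+t_i/d),\qquad b=\operatorname{tr}K-\sum_it_i .
\]
Since $|\operatorname{tr}K^m|\le\|K\|_2^m$ for $m\ge2$,
\[
|d\operatorname{tr}\log(I+K/d)-\operatorname{tr}K|\le\sum_{m\ge2}\frac{\|K\|_2^m}{m\,d^{m-1}}\le\frac{\|K\|_2^2}{2d}\sum_{m\ge0}4^{-m}\le\frac{|W|^4}d .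
\]
Since $0\le s-\log(1+s)\le s^2/2$ for $s\ge0$,
\[
\sum_i\big|d\log(1+t_i/d)-t_i\big|\le\frac{|W|^4}{2d},\qquad0\le2k\sum_i\log(1+t_i/d)\le\frac{2k|W|^2}d .
\]
So $|a-b|\le C(|W|^2+|W|^4)/d$. Integrating $e^z$ along the segment from $b$ to $a$ gives $|e^a-e^b|\le|a-b|\max(|e^a|,|e^b|)$, and therefore
\[
|f_d-f_\infty|\le\frac Cd\big(|W|^2+|W|^4\big)e^{-\delta|W|^2}.
\]

\emph{The region $|W|^2>d/4$.} Some $t_i$ is at least $d/(4gk)$. Using \eqref{eq:eta3} for this $t_i$ and $\eta_d(t)\le C(1+t)^{-2k}$ for the others,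
\[
|f_d|\le\frac Cd\prod_j\det(I+W_jW_j^*)^{-2k},
\]
and the product is integrable by \eqref{eq:finite}. Also $|f_\infty|\le e^{-\delta d/4}e^{-\delta|W|^2}\le\frac Cde^{-\delta|W|^2}$.

In both regions $|f_d-f_\infty|$ is at most $C/d$ times an integrable function that depends only on $r,k,g$.
\end{proof}

The exponent in $f_\infty$ is a quadratic form whose matrix need not be Hermitian, so we record the Gaussian integral in that generality.

\begin{lemma}\label{lem:gauss}
If $T\in M_n$ has positive definite Hermitian part, then $T$ is invertible and $\int_{\mathbb C^n}e^{-w^*Tw}\,dw=\pi^n/\det T$.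
\end{lemma}

\begin{proof}
Write $T=T_1+iT_2$ with $T_1,T_2$ Hermitian and $T_1$ positive definite. Let $V$ be a unitary matrix that diagonalizes $T_1^{-1/2}T_2T_1^{-1/2}$, with real eigenvalues $\theta_j$, and let $S=T_1^{-1/2}V$. Then $S^*TS=\operatorname{diag}(1+i\theta_j)$, so $|\det S|^2\det T=\prod_j(1+i\theta_j)\ne0$. The substitution $w=Sw'$ has real Jacobian $|\det S|^2$, and $\int_{\mathbb C}e^{-(1+i\theta)|z|^2}dz=\pi\int_0^\infty e^{-(1+i\theta)t}dt=\pi/(1+i\theta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]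
By Lemmas~\ref{lem:inv} and~\ref{lem:normal} we may assume $k=k'$ and \eqref{eq:contr}. Lemma~\ref{lem:L1} with $g=1$ and $X=Y=0$ gives $\kappa_d=\int e^{-\operatorname{tr}WW^*}dW+O(1/d)=\pi^{k^2}+O(1/d)$, so $\kappa_d^{-g}=\pi^{-gk^2}+O(1/d)$. By \eqref{eq:scaled} and Lemma~\ref{lem:L1},
\[
F_d=\kappa_d^{-g}\Big(\int f_\infty\,dW+O(1/d)\Big)=\pi^{-gk^2}\int_{M_k^g}f_\infty\,dW+O(1/d).
\]
Give $M_k^g\cong\mathbb C^{gk^2}$ the inner product $\langle V,W\rangle=\sum_j\operatorname{tr}V_jW_j^*$. Then
\[
\operatorname{tr}K=\sum_j\operatorname{tr}\big(A(W)Y_j^*W_j^*\big)=\langle\mathcal QW,W\rangle,\qquad(\mathcal QW)_j=A(W)Y_j^*,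
\]
so $f_\infty(W)=e^{-\langle(I-\mathcal Q)W,W\rangle}$. By \eqref{eq:hsbound}, $\operatorname{Re}\langle(I-\mathcal Q)W,W\rangle\ge(1-r^2)|W|^2$. Lemma~\ref{lem:gauss} gives $\pi^{-gk^2}\int f_\infty\,dW=\det(I-\mathcal Q)^{-1}$. Finally $\mathcal Q=\mathcal C\mathcal R$, where $\mathcal R\colon M_k^g\to M_k$ is $W\mapsto\sum_iX_iW_i$ and $\mathcal C\colon M_k\to M_k^g$ is $V\mapsto(VY_j^*)_j$. The map $\mathcal R\mathcal C$ is $V\mapsto\sum_jX_jVY_j^*$, so by \eqref{eq:vec}
\[
\det(I-\mathcal Q)=\det(I-\mathcal R\mathcal C)=\det\Big(I-\sum_jX_j\otimes\overline{Y_j}\Big).\qedhere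
\]
\end{proof}

The hypothesis on the radii was used only through $r<1$: it makes $\delta$ positive in Lemma~\ref{lem:L1}, and it makes the Hermitian part of $I-\mathcal Q$ positive definite. For $k=g=1$ and $x\overline y\ge1$ the function $f_\infty(w)=e^{-(1-x\overline y)|w|^2}$ is not integrable, in agreement with \eqref{eq:geom}.

\section{Range of validity, converse and sharpness}\label{sec:range}

In \eqref{eq:geom} only the product $x\overline y$ matters. The reason is that Haar measure is invariant under scalar rotations of each $U_j$, and this persists in general. For $s\in\mathbb C^g$ write $s\mathcal X=(s_1X_1,\dots,s_gX_g)$, and define $p_{\mathbf n}(\mathcal X,\mathcal U)$ for $\mathbf n\in\mathbb Z_{\ge0}^g$ by the polynomial expansion $\det L_{s\mathcal X}(\mathcal U)=\sum_{\mathbf n}s^{\mathbf n}p_{\mathbf n}(\mathcal X,\mathcal U)$, where $s^{\mathbf n}=\prod_js_j^{n_j}$.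

\begin{lemma}\label{lem:homog}
For all $s,s'\in\mathbb C^g$,
\[
F_d(s\mathcal X,s'\mathcal Y)=\sum_{\mathbf n}s^{\mathbf n}\,\overline{s'}^{\,\mathbf n}\int p_{\mathbf n}(\mathcal X,\mathcal U)\,\overline{p_{\mathbf n}(\mathcal Y,\mathcal U)}\,d\mathcal U .
\]
\end{lemma}

\begin{proof}
Let $|\zeta_j|=1$ and $\zeta\mathcal U=(\zeta_jU_j)_j$. Since $L_{s\mathcal X}(\zeta\mathcal U)=L_{(s\zeta)\mathcal X}(\mathcal U)$, we have $p_{\mathbf n}(\mathcal X,\zeta\mathcal U)=\zeta^{\mathbf n}p_{\mathbf n}(\mathcal X,\mathcal U)$. By invariance of $d\mathcal U$, the integral $\int p_{\mathbf n}(\mathcal X,\cdot)\overline{p_{\mathbf m}(\mathcal Y,\cdot)}\,d\mathcal U$ equals $\zeta^{\mathbf n-\mathbf m}$ times itself for all such $\zeta$, so it vanishes unless $\mathbf n=\mathbf m$.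
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(1)]
Let $t_j>0$ and $t^{-1}=(t_j^{-1})_j$. By Lemma~\ref{lem:homog}, $F_d(t\mathcal X,t^{-1}\mathcal Y)=F_d(\mathcal X,\mathcal Y)$, and $F_\infty$ has the same invariance because $t_jX_j\otimes\overline{t_j^{-1}Y_j}=X_j\otimes\overline{Y_j}$. Let $a=\operatorname{rad}(t\mathcal X)$ and $b=\operatorname{rad}(t^{-1}\mathcal Y)$ satisfy $ab<1$. Choose $\sigma>b$ with $\sigma a<1$. Since $\operatorname{rad}(\tau\mathcal X)=|\tau|\operatorname{rad}(\mathcal X)$ for $\tau\in\mathbb C$, replacing $t$ by $\sigma t$ makes the radii $\sigma a<1$ and $b/\sigma<1$, and Theorem~\ref{thm:main} applies. The first statement is the case $t_j=1$.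
\end{proof}

\begin{remark}
For $k=k'=1$ the general condition in part (1) reads $\sum_j|x_jy_j|<1$. By the Cauchy--Schwarz inequality the product of the radii is at least $\sum_j|x_jy_j|$, and it approaches this value if $t_j^2=|y_j/x_j|$ where $x_jy_j\ne0$, with $t_j\to0$ where $y_j=0$ and $t_j\to\infty$ where $x_j=0\ne y_j$. For $g=2$ this is the condition $|u|+|v|<1$ found in Section~\ref{sec:scalar}.
\end{remark}

For the converse, Lemma~\ref{lem:L1} is not available at $\mathcal X$ itself. Instead we shrink one copy of $\mathcal X$ into the range of part (1), identify the limits of the Taylor coefficients there, and return by positivity.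

\begin{proof}[Proof of Theorem~\ref{thm:range}(2)]
Let $T=\sum_jX_j\otimes\overline{X_j}$ and $\rho=\rho(T)=\operatorname{rad}(\mathcal X)^2\ge1$. By Lemma~\ref{lem:homog}, for $\tau\in\mathbb C$,
\[
F_d(\tau\mathcal X,\mathcal X)=\sum_na_n^{(d)}\tau^n,\qquad a_n^{(d)}=\sum_{n_1+\dots+n_g=n}\int|p_{\mathbf n}(\mathcal X,\mathcal U)|^2\,d\mathcal U\ge0 .
\]
For $|\tau|<1/\rho$ we have $\operatorname{rad}(\tau\mathcal X)\operatorname{rad}(\mathcal X)=|\tau|\rho<1$, so part (1) gives
\[
\sum_na_n^{(d)}\tau^n\longrightarrow\det(I-\tau T)^{-1}=\sum_nh_n\tau^n,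
\]
where the right side is holomorphic in $|\tau|<1/\rho$ and the $h_n$ are its Taylor coefficients. Fix $0<\tau_0<1/\rho$. On the circle $|\tau|=\tau_0$ the left sides are bounded by $\sup_dF_d(\tau_0\mathcal X,\mathcal X)$, which is finite because the sequence converges. Cauchy's formula for the coefficients and dominated convergence give $a_n^{(d)}\to h_n$ for each $n$. In particular $h_n\ge0$.

Suppose $\sum_nh_n<\infty$. Then $|\det(I-\tau T)^{-1}|\le\sum_nh_n$ for $|\tau|<1/\rho$, because $1/\rho\le1$; this is where $\rho\ge1$ is used. But $T$ has an eigenvalue $\xi$ with $|\xi|=\rho$, and $\det(I-\tau T)\to0$ as $\tau\to1/\xi$ radially from inside the disk, a contradiction. So $\sum_nh_n=\infty$. For every $m$,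
\[
\liminf_{d\to\infty}\int|\det L_{\mathcal X}|^2\,d\mathcal U=\liminf_{d\to\infty}\sum_na_n^{(d)}\ge\lim_{d\to\infty}\sum_{n\le m}a_n^{(d)}=\sum_{n\le m}h_n,
\]
and $m\to\infty$ gives divergence to $+\infty$. If $\operatorname{rad}(\mathcal X)<1$, the integrals are finite and converge by Theorem~\ref{thm:main}, so they are bounded. This proves the equivalence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(3)]
Appending coefficients $X_j=Y_j=0$ changes none of $F_d$, $F_\infty$ and the radii, so an example for some $g$ is an example for every larger $g$.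

Let $ab\ge1$, so that $a,b>0$. Take $g=k=k'=1$, $x=a$, $y=b$. The radii are $a$ and $b$, and $F_d=\sum_{n=0}^d(ab)^n\ge d+1$ by \eqref{eq:geom}.

For the rate take $g=2$, $k=k'=1$, and scalars with $u=x_1\overline{y_1}>0$, $v=x_2\overline{y_2}>0$, $|x_1|^2+|x_2|^2<1$ and $|y_1|^2+|y_2|^2<1$. Both radii are less than $1$, and $u+v<1$ by the Cauchy--Schwarz inequality. Proposition~\ref{prop:scalar} gives $F_\infty-F_d\ge2uv/d$ for $d\ge2$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JR}
Michael T. Jury, George Roman, \emph{Determinants of Random Unitary Pencils}, arXiv:2506.04400 (2025).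

\end{thebibliography}
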